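\title{Large quadratic Weyl sums on the parabola and on curved arcs}

\begin{abstract}
We prove that for almost every $t\in[0,1]$ the sum $\sum_{n\le N}\exp(2\pi i(tn+t^2n^2))$ exceeds any given multiple of $\sqrt N$ for infinitely many $N$; this confirms a conjecture posed by Chen and Shparlinski. More precisely, let $g\in C^2([0,1])$ with $g''\ne0$ almost everywhere and let $\Psi$ be positive and nondecreasing. Then for almost every $t$ the upper limit of $\bigl|\sum_{n\le N}\exp(2\pi i(tn+g(t)n^2))\bigr|\big/\bigl(\sqrt N\,\Psi(\log N)\bigr)$ is $\infty$ or $0$ according as $\sum_l\Psi(l)^{-6}$ diverges or converges. The sum is large exactly when the point $(t,g(t))$ lies in a thin box around a rational point, and the proof counts the boxes that the curve crosses.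
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Write $e(z)=\exp(2\pi iz)$. For an integer $d\ge2$ let $\mathsf{T}_d=(\mathbb{R}/\mathbb{Z})^d$, and for $\mathbf{x}=(x_1,\dots,x_d)\in\mathsf{T}_d$ and $N\in\mathbb{N}$ consider the Weyl sum
\[
S_d(\mathbf{x};N)=\sum_{n=1}^{N}e(x_1n+x_2n^2+\dots+x_dn^d).
\]
For $\alpha\in(0,1)$ the set
\[
\mathcal{E}_{d,\alpha}=\{\mathbf{x}\in\mathsf{T}_d:\ |S_d(\mathbf{x};N)|\ge N^{\alpha}\text{ for infinitely many }N\in\mathbb{N}\}
\]
collects the points at which the sums keep returning to size $N^\alpha$. Orthogonality in $x_1$ gives $\int_{\mathsf{T}_d}|S_d(\mathbf{x};N)|^2\,d\mathbf{x}=N$. So for a given $N$ the inequality $|S_d(\mathbf{x};N)|\ge N^\alpha$ holds on a set of measure at most $N^{1-2\alpha}$. This bound tends to zero for $\alpha>1/2$ and says nothing for $\alpha\le1/2$, which makes $\alpha=1/2$ the exponent to examine. It is known that $\mathcal{E}_{2,1/2}$ has full Lebesgue measure in $\mathsf{T}_2$.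

A curve in $\mathsf{T}_2$ has planar measure zero, so this fact gives no information about the points of a given curve, and some curves miss $\mathcal{E}_{2,1/2}$ almost entirely: on the line $x_2=0$ the sum is a geometric progression and $|S_2((t,0);N)|\le1/|\sin\pi t|$ for all $N$ and all $t\notin\mathbb{Z}$. Let
\[
\mathcal{X}=\{(t,t^2):\ t\in[0,1]\}\subseteq\mathsf{T}_2
\]
be the parabola and let $\nu$ be the image of Lebesgue measure on $[0,1]$ under $t\mapsto(t,t^2)$; it is a probability measure with the same null sets as arc length on $\mathcal{X}$. The conjecture posed by Chen and Shparlinski \cite{CS} is that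
\begin{equation}\label{eq:conj}
\nu(\mathcal{E}_{2,1/2}\cap\mathcal{X})=1 .
\end{equation}
From now on the degree is $2$, and we write $S(x_1,x_2;N)=S_2((x_1,x_2);N)$ for real $x_1,x_2$. ``Almost every'' (a.e.) refers to Lebesgue measure on the line.

\begin{theorem}\label{thm:parabola}
For a.e.\ $t\in[0,1]$,
\[
\limsup_{N\to\infty}N^{-1/2}|S(t,t^2;N)|=\infty .
\]
In particular, \eqref{eq:conj} holds.
\end{theorem}

The second theorem measures how fast $N^{-1/2}|S|$ can grow, on the parabola and on every curved arc.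

\begin{theorem}\label{thm:law}
Let $g\in C^2([0,1])$ with $g''\ne0$ a.e., and let $\Psi:[1,\infty)\to(0,\infty)$ be nondecreasing. For a.e.\ $t\in[0,1]$,
\[
\limsup_{N\to\infty}\frac{|S(t,g(t);N)|}{\sqrt N\,\Psi(\log N)}=
\begin{cases}
\infty,&\text{if }\sum_{l\ge1}\Psi(l)^{-6}=\infty,\\[2pt]
0,&\text{if }\sum_{l\ge1}\Psi(l)^{-6}<\infty.
\end{cases}
\]
\end{theorem}

\begin{corollary}\label{cor:parabola}
For a.e.\ $t\in[0,1]$,
\[
\limsup_{N\to\infty}\frac{\log\bigl(N^{-1/2}|S(t,t^2;N)|\bigr)}{\log\log N}=\frac16,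
\]
and $|S(t,t^2;N)|\ge N^{1/2}(\log N)^{1/6}$ for infinitely many $N$. Moreover, $\nu(\mathcal{E}_{2,\alpha}\cap\mathcal{X})=1$ for $\alpha\le1/2$ and $\nu(\mathcal{E}_{2,\alpha}\cap\mathcal{X})=0$ for $\alpha>1/2$.
\end{corollary}

\begin{proof}
Take $g(t)=t^2$ in Theorem~\ref{thm:law}. For $\Psi(l)=l^{1/6}$ the series is the harmonic series, so for a.e.\ $t$ we have $|S(t,t^2;N)|\ge N^{1/2}(\log N)^{1/6}$ infinitely often, and the upper limit is at least $1/6$. For $\Psi(l)=l^{1/6+1/m}$, $m\in\mathbb{N}$, the series converges, so the upper limit is at most $1/6+1/m$ for every $m$. For $\Psi(l)=l$ we get $|S(t,t^2;N)|\le N^{1/2}\log N$ for a.e.\ $t$ and all large $N$, and $N^{1/2}\log N<N^\alpha$ for large $N$ if $\alpha>1/2$. For $\alpha\le1/2$ use $\mathcal{E}_{2,\alpha}\supseteq\mathcal{E}_{2,1/2}$ and Theorem~\ref{thm:parabola}.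
\end{proof}

Neither hypothesis of Theorem~\ref{thm:law} can simply be dropped. For $g\equiv0$ and $\Psi\equiv1$ the series diverges, but the upper limit is $0$ by the bound for the geometric progression. Without monotonicity the series does not see the values $\Psi(\log N)$ at all, since $\log N\notin\mathbb{Z}$ for $N\ge2$: if $\Psi(x)=x$ for integer $x$ and $\Psi(x)=1$ otherwise, the series converges, while the upper limit on the parabola is $\infty$ by Theorem~\ref{thm:parabola}.

Theorem~\ref{thm:parabola} is the case $g(t)=t^2$, $\Psi\equiv1$ of Theorem~\ref{thm:law}. We prove it on the way, because it needs only half of the tools. Section~\ref{sec:boxes} shows that the sum is large on small boxes around rational points and explains the exponent $6$. Section~\ref{sec:curve} counts the boxes that a curved arc crosses, and Section~\ref{sec:first} deduces Theorem~\ref{thm:parabola}. For the divergence case of Theorem~\ref{thm:law} one must also show that the boxes of different scales are met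 almost independently (Section~\ref{sec:div}); for the convergence case, that the sum is not large outside such boxes (Section~\ref{sec:conv}).

\medskip\noindent\textbf{Notation.} We write $|A|$ for the Lebesgue measure of $A\subseteq\mathbb{R}$ or of an arc $A\subseteq\mathbb{R}/\mathbb{Z}$, and $\#A$ for the cardinality of a finite set. For real $z$, $\|z\|$ is the distance from $z$ to the nearest integer; norms of functions always carry a subscript. The symbols $X\ll Y$ and $X=O(Y)$ mean $|X|\le CY$ for a constant $C$, and $X\asymp Y$ means $X\ll Y\ll X$. The letters $\mu$ and $\varphi$ denote the functions of M\"obius and Euler, and $\limsup_kE_k=\bigcap_m\bigcup_{k\ge m}E_k$ is the set of points that lie in infinitely many $E_k$.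

\section{Boxes around rational points}\label{sec:boxes}

At a rational point $(b/q,a/q)$ the terms of $S$ have period $q$, and one period is the Gauss sum
\[
G(a,b;q)=\sum_{v=1}^{q}e\Bigl(\frac{av^2+bv}{q}\Bigr).
\]

\begin{lemma}\label{lem:gauss}
Let $\gcd(a,q)=1$ and $b\in\mathbb{Z}$. Then $|G(a,b;q)|\le\sqrt{2q}$, and $|G(a,b;q)|=\sqrt q$ if $q$ is odd.
\end{lemma}

\begin{proof}
Expand the square and write the two variables as $v+h$ and $v$, with $v,h$ running modulo $q$:
\[
|G(a,b;q)|^2=\sum_{h\bmod q}e\Bigl(\frac{ah^2+bh}{q}\Bigr)\sum_{v\bmod q}e\Bigl(\frac{2ahv}{q}\Bigr).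
\]
The inner sum is $q$ if $q\mid 2h$ and $0$ otherwise. For odd $q$ only $h=0$ remains; for even $q$ only $h=0$ and $h=q/2$ remain.
\end{proof}

For even $q$ the sum can vanish, as $G(1,0;2)=-1+1=0$; lower bounds will therefore use odd $q$ only. After $K$ periods, with $N=Kq$, we have $|S(b/q,a/q;N)|=K\sqrt q=\sqrt K\sqrt N$: the sum exceeds $\sqrt N$ by the factor $\sqrt K$. This gain persists as long as moving the point changes the phase $x_1n+x_2n^2$, $n\le N$, by a small amount, that is, on a box of width about $1/N$ and height about $1/N^2$.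

\begin{lemma}\label{lem:box}
Let $q$ be odd, $\gcd(a,q)=1$, $b\in\mathbb{Z}$, $K\in\mathbb{N}$, $N=Kq$, and
\[
\Bigl|x_1-\frac bq\Bigr|\le\frac1{16N},\qquad\Bigl|x_2-\frac aq\Bigr|\le\frac1{16N^2}.
\]
Then there is an integer $n$ with $\frac12K\sqrt q\le n\le Kq$ and $|S(x_1,x_2;n)|\ge\frac12\sqrt K\sqrt N\ge\frac12\sqrt K\sqrt n$.
\end{lemma}

\begin{proof}
Put $\gamma=x_1-b/q$, $\eta=x_2-a/q$, $\omega(u)=\gamma u+\eta u^2$ and $S_n=S(x_1,x_2;n)$. Then $\int_0^N|\omega'(u)|\,du\le|\gamma|N+|\eta|N^2\le\frac18$. Since $e((an^2+bn)/q)=e(x_1n+x_2n^2)\,e(-\omega(n))$, partial summation gives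
\[
K\,G(a,b;q)=S_N\,e(-\omega(N))-\sum_{n=1}^{N-1}S_n\bigl(e(-\omega(n+1))-e(-\omega(n))\bigr).
\]
As $|e(y)-e(z)|\le2\pi|y-z|$, the right side is at most $(1+2\pi/8)\max_{n\le N}|S_n|\le2\max_{n\le N}|S_n|$ in modulus, and the left side has modulus $K\sqrt q$ by Lemma~\ref{lem:gauss}. So some $n\le N$ has $|S_n|\ge\frac12K\sqrt q=\frac12\sqrt K\sqrt N$, and $n\ge|S_n|$ because $S_n$ has $n$ terms of modulus $1$.
\end{proof}

With $K=4$ the lemma gives $|S(x_1,x_2;n)|\ge\sqrt n$, the inequality in the definition of $\mathcal{E}_{2,1/2}$. The question is which boxes the parabola meets.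

\begin{example}\label{ex:small}
(a) \emph{A rational point on the parabola.} For $t=1/3$ the point is $(3/9,1/9)$. The residues of $n^2+3n$ modulo $9$ for $n=1,\dots,9$ are $4,1,0,1,4,0,7,7,0$, so
\[
G(1,3;9)=3+2e(1/9)\bigl(1+e(1/3)+e(2/3)\bigr)=3,
\]
and $S(\frac13,\frac19;36)=12=2\sqrt{36}$. Such points are too few. If $(b/q,a/q)$ lies on the parabola and $\gcd(a,q)=1$, write $b/q=u/v$ in lowest terms; then $a/q=u^2/v^2$ and $q=v^2$. So there are $O(Q)$ such points with $Q<q\le2Q$, and for fixed $K$ their boxes cover a set of heights $x_2$ of measure $O(Q\cdot Q^{-2})$. This is summable over $Q=2^k$, so a.e.\ point of the parabola lies in only finitely many of these boxes.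

(b) \emph{A rational point near the parabola.} Take $q=67$, $a=65$, $b=66$, $K=4$, $N=268$. Since $65\cdot67=66^2-1$,
\[
0<66-\sqrt{65\cdot67}=\frac1{66+\sqrt{4355}}<\frac1{128},\qquad\text{so}\qquad\Bigl|\sqrt{\tfrac{65}{67}}-\tfrac{66}{67}\Bigr|<\frac1{128\cdot67}=\frac1{32N}.
\]
If $|s-\frac{65}{67}|\le\frac1{16N^2}$, then $|\sqrt s-\sqrt{65/67}|\le\frac1{16N^2}<\frac1{32N}$, so $(\sqrt s,s)$ lies in the box of Lemma~\ref{lem:box}. For all these $s$ there is an $n$ with $17\le n\le268$ and $|S(\sqrt s,s;n)|\ge\sqrt{268}\ge\sqrt n$. All that was used is that $\sqrt{aq}$ is within $1/(32K)$ of an integer.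
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[fill=gray!15] (-4,-0.5) rectangle (4,0.5);
\draw[dashed] (-4.6,0) -- (4,0);
\node[left] at (-4.6,0) {$x_2=a/q$};
\draw[thick] (0.6,-1.5) .. controls (1.2,-0.5) and (1.8,0.5) .. (2.1,1.5);
\node[right] at (2.1,1.4) {$x_1=f(x_2)$};
\fill (0,0) circle (1.6pt);
\node[above left] at (0,0) {$(b/q,\,a/q)$};
\fill (1.46,0) circle (1.6pt);
\node[below right] at (1.46,0) {$(f(a/q),\,a/q)$};
\draw[<->] (-4,-0.8) -- (4,-0.8);
\node[below] at (-2,-0.8) {$1/(8N)$};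
\draw[<->] (4.3,-0.5) -- (4.3,0.5);
\node[right] at (4.3,0) {$1/(8N^2)$};
\end{tikzpicture}
\caption{The box around $(b/q,a/q)$ on which the Weyl sum exceeds $\frac12\sqrt{K}\sqrt{N}$ for some length $n\le N=Kq$ (not to scale), and an arc $x_1=f(x_2)$. The box is far wider than high. For large $q$ the arc crosses it from bottom to top as soon as the two marked points are within $1/(32N)$, that is, as soon as $|qf(a/q)-b|\le1/(32K)$.}
\label{fig:box}
\end{figure}

We can now guess the answer. For $Q<q\le2Q$ there are about $Q^3$ rational points $(b/q,a/q)$ in $\mathsf{T}_2$, and each box has area about $N^{-3}\asymp K^{-3}Q^{-3}$. So the boxes of scale $Q$ cover a proportion of about $K^{-3}$ of the plane. A gain $\frac12\sqrt K=\Psi$ corresponds to the proportion $\Psi^{-6}$, and the scale $Q=2^k$ concerns lengths $N$ with $\log N$ of order $k$. If the scales behave like independent events, and if large sums arise in no other way, the Borel--Cantelli lemmas predict the criterion $\sum_k\Psi(k)^{-6}=\infty$.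 On a curve the same count reads as follows (Figure~\ref{fig:box}). Parametrize the curve by the height, $x_1=f(x_2)$. The heights $a/q$ with $Q<q\le2Q$ number about $Q^2$. At height $a/q$ the curve crosses a box if $\|qf(a/q)\|\le1/(32K)$, which should happen for a proportion of about $1/K$ of the heights, and each crossing contributes an interval of heights of length about $K^{-2}Q^{-2}$. The product is again $K^{-3}$. The rest of the paper proves that this guess is correct.

\section{Rational heights on a curved arc}\label{sec:curve}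

\subsection{Parametrization by the height}
Throughout Sections~\ref{sec:curve}--\ref{sec:conv}, $J\subset\mathbb{R}$ is a compact interval of positive length and
\begin{equation}\label{eq:frame}
f\in C^2(J),\qquad 0<c_1\le|f''|\le c_2\ \text{ on }J,\qquad L=\max_J|f'|.
\end{equation}
We study the curve $(x_1,x_2)=(f(s),s)$, $s\in J$. Implied constants depend only on $J$ and $f$ unless we say otherwise.

\begin{proposition}\label{prop:main}
Let $\Psi:[1,\infty)\to(0,\infty)$ be nondecreasing.
\begin{itemize}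
\item[(D)] If $\sum_{l\ge1}\Psi(l)^{-6}=\infty$, then for a.e.\ $s\in J$ we have $|S(f(s),s;n)|\ge\Psi(\log n)\sqrt n$ for infinitely many $n$.
\item[(C)] If $\sum_{l\ge1}\Psi(l)^{-6}<\infty$, then for a.e.\ $s\in J$ we have $|S(f(s),s;N)|\le\Psi(\log N)\sqrt N$ for all large $N$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:law} from Proposition~\ref{prop:main}]
To use the height as a parameter we need $g'\ne0$. Let $Z=\{t:g'(t)=0\}$. If $t$ is the limit of points $t_j\in Z\setminus\{t\}$, then $g'(t)=0$ by continuity and $g''(t)=\lim_j(g'(t_j)-g'(t))/(t_j-t)=0$. So $Z$ is contained in the union of its isolated points, a countable set, and of $\{g''=0\}$, a null set. Hence the open set $\{t\in(0,1):g'(t)\ne0,\ g''(t)\ne0\}$ has full measure, and it is a countable union of compact intervals $T$ of positive length. On such a $T$ the function $g$ is strictly monotone, its inverse $f$ is $C^2$ on $J=g(T)$, and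
\[
f'=\frac1{g'\circ f},\qquad f''=-\frac{g''\circ f}{(g'\circ f)^3}.
\]
Thus $f''$ is continuous and has no zero on the compact interval $J$, so \eqref{eq:frame} holds. With $t=f(s)$ we have $S(t,g(t);N)=S(f(s),s;N)$, and the Lipschitz map $f$ sends null subsets of $J$ to null subsets of $T$. So (D) and (C) hold for $S(t,g(t);N)$ and a.e.\ $t\in[0,1]$. Multiplying $\Psi$ by a constant does not affect the convergence of the series. Applying (D) to $m\Psi$ for all $m\in\mathbb{N}$ shows that the upper limit is $\infty$, and applying (C) to $\Psi/m$ for all $m\in\mathbb{N}$ shows that it is $0$.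
\end{proof}

\subsection{Equidistribution of $qf(a/q)$}
We need the proportion of heights $a/q$ for which $qf(a/q)$ falls into a short arc modulo $1$. For fixed $q$ the function $a\mapsto qf(a/q)$ has second derivative of size $1/q$, so two standard tools apply.

\emph{Van der Corput's second derivative test} \cite[Theorem~5.9]{Tit}. If $F\in C^2([u,v])$ is real and $0<\lambda\le|F''|\le C\lambda$ on $[u,v]$, then
\begin{equation}\label{eq:vdc}
\sum_{u\le b\le v}e(F(b))\ll(v-u+1)\lambda^{1/2}+\lambda^{-1/2},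
\end{equation}
with an implied constant depending only on $C$. (In this form no restriction on $v-u$ or $\lambda$ is needed: if $\lambda\ge1$ the first term bounds the number of summands, and if $v-u<1$ there is at most one summand while $\lambda^{1/2}+\lambda^{-1/2}\ge2$.)

\emph{The Erd\H{o}s--Tur\'an inequality.} For real numbers $z_1,\dots,z_X$, an arc $U\subseteq\mathbb{R}/\mathbb{Z}$ and an integer $H\ge1$,
\begin{equation}\label{eq:ET}
\#\{j:\ z_j\bmod1\in U\}-X|U|\ll\frac XH+\sum_{h=1}^{H}\frac1h\Bigl|\sum_{j=1}^{X}e(hz_j)\Bigr|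
\end{equation}
with an absolute implied constant.

\begin{lemma}\label{lem:equi}
For every interval $I\subseteq J$, every arc $U\subseteq\mathbb{R}/\mathbb{Z}$ and every $q\ge1$,
\[
\#\{a\in\mathbb{Z}:\ \gcd(a,q)=1,\ a/q\in I,\ qf(a/q)\bmod1\in U\}=|U|\,|I|\,\varphi(q)+O(q^{3/4}),
\]
uniformly in $I$ and $U$.
\end{lemma}

\begin{proof}
Let $\delta\mid q$. We first count the multiples $a=\delta b$ of $\delta$, with no coprimality condition. The integer $b$ runs over the interval $(q/\delta)I$ and takes $X=|I|q/\delta+O(1)$ values. Put $F(b)=qf(\delta b/q)$, so that $F''(b)=(\delta^2/q)f''(\delta b/q)$. By \eqref{eq:frame} we may apply \eqref{eq:vdc} to $hF$, $h\ge1$, with $\lambda=c_1h\delta^2/q$ and $C=c_2/c_1$. The length of the interval plus one is $O(q/\delta)$, so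
\[
\sum_be(hF(b))\ll\frac q\delta\Bigl(\frac{h\delta^2}q\Bigr)^{1/2}+\Bigl(\frac q{h\delta^2}\Bigr)^{1/2}\ll(hq)^{1/2}.
\]
With $H=\lceil q^{1/3}\rceil$ both $X/H$ and $\sum_{h\le H}h^{-1}(hq)^{1/2}\ll(Hq)^{1/2}$ are $O(q^{2/3})$, so \eqref{eq:ET} gives
\[
\#\{b:\ F(b)\bmod1\in U\}=|U|\,|I|\,q/\delta+O(q^{2/3}).
\]
Multiply by $\mu(\delta)$ and sum over $\delta\mid q$. The sum $\sum_{\delta\mid\gcd(a,q)}\mu(\delta)$ detects $\gcd(a,q)=1$; the main terms add up to $|U||I|\sum_{\delta\mid q}\mu(\delta)q/\delta=|U||I|\varphi(q)$; and $q$ has $O(q^{1/12})$ divisors, so the error is $O(q^{3/4})$.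
\end{proof}

\begin{remark}\label{rem:curv}
This lemma is the only place where the lower bound $|f''|\ge c_1$ is used. It fails on the diagonal $f(s)=s$, where $qf(a/q)=a$ is always an integer. There the curve passes through the center of a box at every height $a/q$, the factor $1/K$ disappears from the count at the end of Section~\ref{sec:boxes}, and the boxes of one scale cover a proportion of order $K^{-2}$ of the curve instead of $K^{-3}$.
\end{remark}

To sum the main term over odd $q$ we use that, for $Q$ large,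
\begin{equation}\label{eq:phi}
\frac{Q^2}3\le\sum_{\substack{Q<q\le2Q\\ q\text{ odd}}}\varphi(q)\le2Q^2 .
\end{equation}
The upper bound follows from $\varphi(q)\le2Q$. For the lower bound write $\varphi(q)/q=\sum_{\delta\mid q}\mu(\delta)/\delta$. An odd $\delta$ divides $Q/(2\delta)+O(1)$ odd integers in $(Q,2Q]$, so
\[
\sum_{\substack{Q<q\le2Q\\ q\text{ odd}}}\frac{\varphi(q)}q=\sum_{\substack{\delta\le2Q\\ \delta\text{ odd}}}\frac{\mu(\delta)}\delta\Bigl(\frac Q{2\delta}+O(1)\Bigr)=\frac Q2\sum_{\delta\text{ odd}}\frac{\mu(\delta)}{\delta^2}+O(\log Q)=\frac{4Q}{\pi^2}+O(\log Q),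
\]
because $\sum_{\delta\text{ odd}}\mu(\delta)\delta^{-2}=\prod_{p>2}(1-p^{-2})=\frac43\cdot\frac6{\pi^2}$. Now use $\varphi(q)\ge Q\varphi(q)/q$ and $4/\pi^2>1/3$.

\section{One scale at a time: proof of Theorem~\ref{thm:parabola}}\label{sec:first}

We now define the set of heights at which the curve lies in a box of scale $2^k$ and gain $\sqrt K$. Put $\kappa=1/32$. Let $I\subseteq J$ be an interval of positive length, let $k,K\in\mathbb{N}$, and write $Q=2^k$ and $\rho=\rho(k,K)=1/(64K^2Q^2)$. Let $\mathcal{A}_I(k,K)$ be the set of pairs $(a,q)$ of integers with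
\[
Q<q\le2Q,\quad q\text{ odd},\quad\gcd(a,q)=1,\quad\frac aq\in I,\quad\frac\kappa{2K}\le\Bigl\|qf\Bigl(\frac aq\Bigr)\Bigr\|\le\frac\kappa K,
\]
and let
\[
E_I(k,K)=\bigcup_{(a,q)\in\mathcal{A}_I(k,K)}\{s\in I:\ |s-a/q|\le\rho\}.
\]
The lower bound on $\|qf(a/q)\|$ discards the boxes that the curve crosses near the center. It halves the expected count and plays no role in this section; it is what makes the pair count of Section~\ref{sec:div} work.

\begin{lemma}\label{lem:E}
There are absolute constants $c,C>0$ and, for each $I$, a number $k_0(I)$ such that the following holds for $k\ge k_0(I)$ and $1\le K\le k$.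
\begin{itemize}
\item[(a)] For every $s\in E_I(k,K)$ there is an integer $n$ with $\frac12K2^{k/2}\le n\le K2^{k+1}$ and $|S(f(s),s;n)|\ge\frac12\sqrt K\sqrt n$.
\item[(b)] $\#\mathcal{A}_I(k,K)\le C|I|Q^2/K$ and $c|I|K^{-3}\le|E_I(k,K)|\le C|I|K^{-3}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $|s-a/q|\le\rho$ with $(a,q)\in\mathcal{A}_I(k,K)$, let $b$ be the integer nearest to $qf(a/q)$, and let $N=Kq$. Since $q\le2Q$, we have $\rho\le1/(16K^2q^2)=1/(16N^2)$. If $Q\ge L$, then
\[
\Bigl|f(s)-\frac bq\Bigr|\le L\rho+\frac1{32Kq}\le\frac1{64KQ}+\frac1{32Kq}\le\frac1{16Kq}=\frac1{16N}.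
\]
Lemma~\ref{lem:box} gives the claim, as $2^k<q\le2^{k+1}$.

(b) The condition on $\|qf(a/q)\|$ describes two arcs of total length $\kappa/K$. Summing Lemma~\ref{lem:equi} over $q$,
\[
\#\mathcal{A}_I(k,K)=\frac{|I|}{32K}\sum_{\substack{Q<q\le2Q\\ q\text{ odd}}}\varphi(q)+O(Q^{7/4}).
\]
For $k\ge k_0(I)$ the error is at most $|I|Q^2/(200k)\le|I|Q^2/(200K)$; this is where $K\le k$ is used. With \eqref{eq:phi} we get $|I|Q^2/(200K)\le\#\mathcal{A}_I(k,K)\le|I|Q^2/K$. Two distinct reduced fractions with denominators at most $2Q$ differ by at least $1/(4Q^2)>2\rho$, so the intervals in the definition of $E_I(k,K)$ are disjoint. Each has its center in $I$, so its length lies between $\rho$ and $2\rho$ once $\rho\le|I|$. Multiplying by the bounds for $\#\mathcal{A}_I(k,K)$ gives (b).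
\end{proof}

Part (b) gives a fixed positive proportion of every interval, not full measure. The step to full measure is the following.

\begin{lemma}\label{lem:density}
Let $B\subseteq J$ be measurable and $c_0>0$. If $|B\cap I|\ge c_0|I|$ for every interval $I\subseteq J$ of positive length, then $|J\setminus B|=0$.
\end{lemma}

\begin{proof}
Let $A=J\setminus B$. By Lebesgue's density theorem, a.e.\ point $s\in A$ satisfies $|A\cap[s-r,s+r]|/(2r)\to1$ as $r\to0$. For $s$ in the interior of $J$ and small $r$ this ratio is at most $1-c_0$. So $A$ is null.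
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:parabola}]
Let $0<\varepsilon<1$, $J=[\varepsilon,1]$ and $f(s)=\sqrt s$; then $f''(s)=-\frac14s^{-3/2}$ and \eqref{eq:frame} holds. Fix $K\in\mathbb{N}$ and let $B_K$ be the Borel set of $s\in J$ with $|S(f(s),s;n)|\ge\frac12\sqrt K\sqrt n$ for infinitely many $n$. Let $I\subseteq J$ be an interval of positive length and $E_k=E_I(k,K)$. In Lemma~\ref{lem:E}(a) the lower bound for $n$ tends to infinity with $k$, so $\limsup_kE_k\subseteq B_K\cap I$. The sets $\bigcup_{k\ge m}E_k\subseteq I$ decrease to $\limsup_kE_k$, and each has measure at least $cK^{-3}|I|$ by Lemma~\ref{lem:E}(b). Hence $|B_K\cap I|\ge cK^{-3}|I|$, with a factor $cK^{-3}$ that does not depend on $I$, and $B_K$ has full measure in $J$ by Lemma~\ref{lem:density}. So does $\bigcap_KB_K$, on which $\limsup_NN^{-1/2}|S(\sqrt s,s;N)|=\infty$. The map $s\mapsto t=\sqrt s$ is Lipschitz on $[\varepsilon,1]$, so the claim holds for a.e.\ $t\in[\sqrt\varepsilon,1]$; let $\varepsilon\to0$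 along a sequence. Finally, an infinite upper limit gives $|S(t,t^2;N)|\ge N^{1/2}$ for infinitely many $N$, which is \eqref{eq:conj}.
\end{proof}

\section{Pairs of scales: the divergence case}\label{sec:div}

When $\Psi$ is unbounded, the gain $K$ must grow with $k$, and the measure $|E_I(k,K)|\asymp|I|K^{-3}$ tends to zero. Divergence of $\sum_k|E_k|$ alone does not give $\limsup_kE_k$ positive measure; we need $|E_k\cap E_l|\ll|E_k||E_l|/|I|$. We prove this bound in two regimes and then choose the scales so that every pair falls into one of them.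

\subsection{Counting fractions near a given fraction}

\begin{lemma}\label{lem:pair}
There are constants $k_1,C_1$, depending only on $J$ and $f$, with the following property. Let $I\subseteq J$ be an interval of positive length, let $\max(k_0(I),k_1)\le k<l$, $1\le K\le k$, $K\le K'\le l$, and suppose that
\[
\text{\rm(i) } l>9k\qquad\text{or}\qquad\text{\rm(ii) } K'=K.
\]
Then $|E_I(k,K)\cap E_I(l,K')|\le C_1|I|K^{-3}K'^{-3}$.
\end{lemma}

\begin{proof}
Write $Q=2^k$, $Q'=2^l$, $\rho=\rho(k,K)$, $\rho'=\rho(l,K')$, $\mathcal{A}=\mathcal{A}_I(k,K)$, $\mathcal{A}'=\mathcal{A}_I(l,K')$. Then $\rho'\le\rho$. For $(a,q)\in\mathcal{A}$ let $M(a,q)$ be the number of $(a',q')\in\mathcal{A}'$ with $|a'/q'-a/q|\le2\rho$. If the intervals around $a/q$ and $a'/q'$ meet, their centers differ by at most $\rho+\rho'\le2\rho$ and the intersection has length at most $2\rho'$. So the measure in question is at most $2\rho'\sum_{(a,q)\in\mathcal{A}}M(a,q)$. We shall prove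
\begin{equation}\label{eq:M}
M(a,q)\ll\frac{Q'^2}{Q^2K^2K'}\qquad\text{for all }(a,q)\in\mathcal{A}.
\end{equation}
The right side is of order $\rho\,Q'^2/K'$, the share of $\mathcal{A}'$ that an interval of length $4\rho$ should receive. With Lemma~\ref{lem:E}(b), \eqref{eq:M} gives
\[
|E_I(k,K)\cap E_I(l,K')|\ll\frac1{K'^2Q'^2}\cdot\frac{|I|Q^2}K\cdot\frac{Q'^2}{Q^2K^2K'}=\frac{|I|}{K^3K'^3}.
\]

\emph{Case {\rm(i)}: distant scales.} Apply Lemma~\ref{lem:equi} to the interval $I\cap[a/q-2\rho,a/q+2\rho]$ and to two arcs of total length $\kappa/K'$, and sum over $q'\in(Q',2Q']$: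
\[
M(a,q)\ll Q'\Bigl(\frac{\rho\,Q'}{K'}+Q'^{3/4}\Bigr)\ll\frac{Q'^2}{Q^2K^2K'}+Q'^{7/4}.
\]
The second term is at most the first if $Q'^{1/4}Q^{-2}\ge K^2K'$. Since $k<l/9$, we have $Q'^{1/4}Q^{-2}\ge2^{l/4-2l/9}=2^{l/36}$, and $2^{l/36}\ge l^3\ge K^2K'$ for large $l$.

\emph{Case {\rm(ii)}: equal gains.} If $l$ is closer to $k$, the interval of length $4\rho$ is too short for Lemma~\ref{lem:equi}. Instead we sort the pairs $(a',q')$ into lattice lines parallel to $(a,q)$. The function $(a',q')\mapsto q'f(a'/q')$ is homogeneous of degree one, so a step $(a,q)$ along such a line changes it by almost exactly $qf(a/q)$; for the parabola, $\sqrt{(a_0+ya)(q_0+yq)}$ has slope close to $\sqrt{aq}$ in $y$. Modulo $1$ each step is therefore a rotation by an amount of order $1/K$, neither larger nor smaller by the definition of $\mathcal{A}$, and such a rotation spends a fraction $O(1/K)$ of its time in a window of length $O(1/K)$.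

Let $(a',q')$ be counted by $M(a,q)$ and put $\Delta=a'q-aq'$. Both fractions are reduced and $q'>Q'\ge2Q\ge q$, so $\Delta\ne0$. Moreover,
\[
1\le|\Delta|=qq'\Bigl|\frac{a'}{q'}-\frac aq\Bigr|\le2Q\cdot2Q'\cdot2\rho=\frac{Q'}{8K^2Q}.
\]
Thus $M(a,q)=0$ unless $Q'\ge8K^2Q$, which we now assume, and $\Delta$ takes at most $Q'/(4K^2Q)$ values.

Fix $\Delta$. Since $\gcd(a,q)=1$, the integer solutions of $a'q-aq'=\Delta$ are $(a',q')=(a_0+ya,\,q_0+yq)$, $y\in\mathbb{Z}$, for a particular solution $(a_0,q_0)$. For real $y$ with $q'(y)=q_0+yq>0$ put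
\[
\sigma(y)=\frac{a_0+ya}{q_0+yq}=\frac aq+\frac\Delta{q\,q'(y)},\qquad\Theta(y)=q'(y)f(\sigma(y)).
\]
The condition $Q'<q'(y)\le2Q'$ confines $y$ to an interval of length $Q'/q\le Q'/Q$. On it $\sigma$ is monotone, so the further conditions $\sigma(y)\in I$ and $|\sigma(y)-a/q|\le2\rho$ cut out a subinterval $Y$. We have $\sigma'=-\Delta/q'^2$ and $\Delta/q'=q(\sigma-a/q)$, so for $y\in Y$
\[
\Theta'(y)=qf(\sigma)-\frac\Delta{q'}f'(\sigma)=q\Bigl[f(\sigma)+\Bigl(\frac aq-\sigma\Bigr)f'(\sigma)\Bigr]=qf\Bigl(\frac aq\Bigr)-\frac q2f''(\xi)\Bigl(\sigma-\frac aq\Bigr)^2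
\]
for some $\xi$ between $\sigma$ and $a/q$, by Taylor's formula at $\sigma$. The last term is at most $Qc_2(2\rho)^2=4c_2/(64^2K^4Q^3)$ in modulus, which is at most $\kappa/(4K)$ for $k\ge k_1$. Write $qf(a/q)=b+\beta$ with $b\in\mathbb{Z}$ and $\kappa/(2K)\le|\beta|\le\kappa/K$, and put $\theta(y)=\Theta(y)-by$. Then $\theta'$ has the sign of $\beta$ on $Y$, and
\[
\frac\kappa{4K}\le|\theta'(y)|\le\frac{2\kappa}K\qquad(y\in Y).
\]
If an integer $y\in Y$ gives a pair in $\mathcal{A}'$, then $\|\theta(y)\|=\|\Theta(y)\|\le\kappa/K$, so $|\theta(y)-m|\le\kappa/K$ for some integer $m$. The image $\theta(Y)$ is an interval of length at most $2\kappa Q'/(KQ)$, so at most $2\kappa Q'/(KQ)+2$ integers $m$ lie within $\kappa/K$ of it. For each $m$ the set $\{y\in Y:|\theta(y)-m|\le\kappa/K\}$ is an interval of length at most $(2\kappa/K)/(\kappa/4K)=8$ and contains at most $9$ integers. As $Q'/(KQ)\ge8K\ge1$, each $\Delta$ contributes $O(Q'/(KQ))$ pairs. Summing over $\Delta$ gives $M(a,q)\ll Q'^2/(Q^2K^3)$,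 which is \eqref{eq:M} for $K'=K$.
\end{proof}

Two features of case (ii) dictate the construction. If $\beta$ could be $0$, then $\theta$ would be almost constant on $Y$, and we could not exclude that all of the roughly $Q'/Q$ integers in $Y$ count, $K$ times too many; hence the lower bound on $\|qf(a/q)\|$. If $K'$ were much larger than $K$, the window $\|\theta(y)\|\le\kappa/K'$ would be shorter than one step of the rotation; we could bound the number of visits only by one for each $m$, and we would obtain $Q'/(KQ)$ in place of the required $Q'/(K'Q)$. Hence $K$ must be frozen on long blocks of scales, and different blocks must be far apart.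

\subsection{Choice of the scales}

\begin{lemma}\label{lem:scales}
Let $\Psi:[1,\infty)\to[1,\infty)$ be nondecreasing with $\sum_l\Psi(l)^{-6}=\infty$. There are a set $\mathcal{K}\subseteq\mathbb{N}$ and positive integers $K_k$, $k\in\mathcal{K}$, such that
\begin{itemize}
\item[(a)] $K_k$ is nondecreasing in $k$, and $4\Psi(9k)^2\le K_k\le k$;
\item[(b)] $\sum_{k\in\mathcal{K}}K_k^{-3}=\infty$;
\item[(c)] if $k<l$ are in $\mathcal{K}$, then $K_k=K_l$ or $l>9k$.
\end{itemize}
\end{lemma}

\begin{proof}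
For $j\ge1$ let $B_j=[9^j,9^{j+1})\cap\mathbb{Z}$, a block of $8\cdot9^j$ integers, and let $P_j=\lceil4\Psi(9^{j+2})^2\rceil$. Since $\Psi\ge1$, we have $P_j\le5\Psi(9^{j+2})^2$. Freezing $\Psi$ at a point beyond the block costs only a constant factor in the series: by monotonicity,
\[
\sum_{l\in B_{j+2}}\Psi(l)^{-6}\le8\cdot9^{j+2}\,\Psi(9^{j+2})^{-6}\le8\cdot81\cdot125\cdot9^jP_j^{-3},
\]
so $\sum_j9^jP_j^{-3}=\infty$. The indices $j$ with $9^jP_j^{-3}<j^{-2}$ contribute a convergent sum; discard them. The series over the remaining indices diverges along the even ones or along the odd ones; let $\mathcal{J}$ be such a parity class. Put $\mathcal{K}=\bigcup_{j\in\mathcal{J}}B_j$ and $K_k=P_j$ for $k\in B_j$.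

(a) The sequence $P_j$ is nondecreasing. For $k\in B_j$ we have $9k<9^{j+2}$, so $K_k\ge4\Psi(9k)^2$. For $j\in\mathcal{J}$ we have $P_j^3\le9^jj^2\le9^{3j}$, so $K_k\le9^j\le k$. (b) The sum equals $8\sum_{j\in\mathcal{J}}9^jP_j^{-3}$. (c) If $k\in B_j$, $l\in B_{j'}$ and $j'\ne j$, then $j'\ge j+2$, so $l\ge9^{j+2}>9k$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:main}(D)}
Replace $\Psi$ by $\max(\Psi,1)$. This makes the claim stronger and keeps the series divergent: either $\max(\Psi,1)\equiv1$, or it agrees with $\Psi$ from some point on. Take $\mathcal{K}$ and $K_k$ from Lemma~\ref{lem:scales}, and let $B$ be the Borel set of $s\in J$ with $|S(f(s),s;n)|\ge\Psi(\log n)\sqrt n$ for infinitely many $n$. Fix an interval $I\subseteq J$ of positive length and put $E_k=E_I(k,K_k)$ for $k\in\mathcal{K}$, $k\ge k_2=\max(k_0(I),k_1,6)$.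

Let $s\in E_k$ and let $n$ be as in Lemma~\ref{lem:E}(a). Then $n\ge2^{k/2-1}\ge4$ and $\log n\le\log k+(k+1)\log2\le9k$, so
\[
|S(f(s),s;n)|\ge\tfrac12\sqrt{K_k}\,\sqrt n\ge\Psi(9k)\sqrt n\ge\Psi(\log n)\sqrt n .
\]
Therefore $\limsup_kE_k\subseteq B\cap I$.

It remains to bound $|\limsup_kE_k|$ from below. This is the Kochen--Stone inequality, which in our setting amounts to one application of Cauchy--Schwarz. For $k_2\le m\le m'$ let $Z=\sum_k\mathbf{1}_{E_k}$ and $\Sigma=\sum_kK_k^{-3}$, both sums over $k\in\mathcal{K}\cap[m,m']$. By Lemma~\ref{lem:E}(b), $\int Z\ge c|I|\Sigma$. By Lemma~\ref{lem:scales}(a),(c), every pair $k<l$ satisfies the hypotheses of Lemma~\ref{lem:pair}, so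
\[
\int Z^2=\sum_k|E_k|+2\sum_{k<l}|E_k\cap E_l|\le C|I|\Sigma+C_1|I|\Sigma^2 .
\]
Since $(\int Z)^2\le|\{Z>0\}|\int Z^2$,
\[
\Bigl|\bigcup_{k\in\mathcal{K},\,k\ge m}E_k\Bigr|\ge\frac{c^2|I|\,\Sigma^2}{C\Sigma+C_1\Sigma^2}.
\]
As $m'\to\infty$ we have $\Sigma\to\infty$ by Lemma~\ref{lem:scales}(b), and the right side tends to $c^2|I|/C_1$. Letting $m\to\infty$ we get $|B\cap I|\ge(c^2/C_1)|I|$, with a constant independent of $I$. Lemma~\ref{lem:density} shows that $B$ has full measure in $J$. \qed

\section{Large sums come from boxes: the convergence case}\label{sec:conv}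

We need a converse to Lemma~\ref{lem:box}: if $|S(x_1,s;N)|>V\sqrt N$, then $(x_1,s)$ is close to a rational point, with the precision of a box of gain $K\asymp V^2$. The candidate for $a/q$ is the last convergent of $s$ with denominator at most $N$. The difficulty is that $V$ may be as small as a multiple of $(\log N)^{1/6}$, so that an error term $\sqrt N\log N$ is not acceptable. We shall reach the error $\sqrt N\log\log N$ by smoothing the sum. Until Section~\ref{sub:BC} the curve plays no role, $x_1$ is an arbitrary real number, and implied constants are absolute unless a subscript $s$ indicates dependence on $s$.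

\subsection{Convergents}
Let $s$ be irrational with continued fraction convergents $a_i/q_i$, $i\ge0$. We use the standard facts that $\gcd(a_i,q_i)=1$, that $1=q_0\le q_1<q_2<\cdots$ and $q_{i+2}\ge q_{i+1}+q_i\ge2q_i$, and that
\begin{equation}\label{eq:cf}
\frac1{2q_iq_{i+1}}\le\Bigl|s-\frac{a_i}{q_i}\Bigr|\le\frac1{q_iq_{i+1}}.
\end{equation}
Every real $M\ge1$ lies in exactly one interval $[q_i,q_{i+1})$. Call $s$ \emph{regular} if it is irrational and $q_{i+1}\le q_i(\log q_i)^2$ for all large $i$. Almost every $s\in J$ is regular. Indeed, for $q\ge2$ the set of $s\in J$ with $|s-a/q|<(q\log q)^{-2}$ for some $a\in\mathbb{Z}$ has measure $O\bigl(q^{-1}(\log q)^{-2}\bigr)$, with a constant depending on $|J|$. This is summable, so by the Borel--Cantelli lemma a.e.\ $s\in J$ lies in finitely many of these sets; and by \eqref{eq:cf}, $q_{i+1}>q_i(\log q_i)^2$ puts $s$ in the set for $q=q_i$. For regular $s$,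
\begin{equation}\label{eq:regular}
1+\log(q_{i+1}/q_i)\ll_s\log\log N\qquad\text{whenever }q_i\le N,\ N\ge16,
\end{equation}
because $\log(q_{i+1}/q_i)\le2\log\log q_i$ for all but finitely many $i$ and $\log\log16>1$.

\subsection{Poisson summation and oscillatory integrals}
Let $\phi\in C^2(\mathbb{R})$ have compact support. Fix a convergent $a/q=a_i/q_i$ of $s$ and put
\[
\eta=s-\frac aq\ne0,\qquad\gamma_m=x_1-\frac mq,\qquad\mathcal{I}(m)=\int_{\mathbb{R}}\phi(u)\,e(\gamma_mu+\eta u^2)\,du\qquad(m\in\mathbb{Z}).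
\]
Then
\begin{equation}\label{eq:poisson}
\sum_{n\in\mathbb{Z}}\phi(n)e(x_1n+sn^2)=\frac1q\sum_{m\in\mathbb{Z}}G(a,m;q)\,\mathcal{I}(m)\ \ll\ q^{-1/2}\sum_{m\in\mathbb{Z}}|\mathcal{I}(m)|.
\end{equation}
To see this, let $F(u)=\phi(u)e(x_1u+\eta u^2)$. For $n\equiv v\pmod q$ the summand is $e(av^2/q)F(n)$. Poisson's formula for the compactly supported $C^2$ function $F$ reads $\sum_{j\in\mathbb{Z}}F(v+qj)=q^{-1}\sum_{m}\widehat F(m/q)e(mv/q)$ with $\widehat F(\xi)=\int F(u)e(-\xi u)\,du$; the series converges absolutely, and $\widehat F(m/q)=\mathcal{I}(m)$. Summing over $v=1,\dots,q$ gives the identity, and Lemma~\ref{lem:gauss} gives the bound, with constant $\sqrt2$.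

The term $m$ in \eqref{eq:poisson} is the contribution of the rational point $(m/q,a/q)$. Its size is governed by the derivative $h_m(u)=\gamma_m+2\eta u$ of the phase.

\begin{lemma}\label{lem:int}
Let $\gamma,\eta\in\mathbb{R}$, $\eta\ne0$, $h(u)=\gamma+2\eta u$. Let $\phi\in C^2(\mathbb{R})$ vanish outside a compact interval $\mathcal{S}$, and let $\mathcal{I}=\int\phi(u)e(\gamma u+\eta u^2)\,du$. Then
\begin{equation}\label{eq:int1}
|\mathcal{I}|\le\|\phi\|_\infty|\mathcal{S}|,\qquad|\mathcal{I}|\le2\|\phi'\|_1|\eta|^{-1/2}.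
\end{equation}
If $|h|\ge D>0$ on $\mathcal{S}$, then also
\begin{equation}\label{eq:int2}
|\mathcal{I}|\le\frac{\|\phi'\|_1}D,\qquad|\mathcal{I}|\le\frac{\|\phi''\|_1}{D^2}+\frac{\|\phi'\|_1|\eta|}{D^3}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\omega(u)=\gamma u+\eta u^2$, so $\omega'=h$. If $|h|\ge D$ on $[y,z]$, integration by parts gives
\[
\int_y^ze(\omega)\,du=\Bigl[\frac{e(\omega)}{2\pi ih}\Bigr]_y^z+\int_y^z\frac{h'e(\omega)}{2\pi ih^2}\,du .
\]
Since $h$ is monotone and has constant sign, $\int_y^z|h'|h^{-2}\,du=|1/h(y)-1/h(z)|\le1/D$, and the left side is at most $3/(2\pi D)\le1/(2D)$ in modulus. For an arbitrary interval $[y,z]$, remove the set where $|h|<|\eta|^{1/2}$, an interval of length $|\eta|^{-1/2}$. At most two intervals remain, on which the previous bound applies with $D=|\eta|^{1/2}$. So $|\int_y^ze(\omega)\,du|\le2|\eta|^{-1/2}$. Now let $\mathcal{S}=[u_1,u_2]$ and $W(z)=\int_{u_1}^ze(\omega)\,du$. As $\phi(u_1)=\phi(u_2)=0$, we have $\mathcal{I}=-\int_{\mathcal{S}}\phi'W$,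 so $|\mathcal{I}|\le\|\phi'\|_1\sup_{\mathcal{S}}|W|$. This gives the second bound in \eqref{eq:int1} and the first in \eqref{eq:int2}; the first bound in \eqref{eq:int1} is trivial.

For the last bound integrate by parts twice; $\phi$ and $\phi'$ vanish at the endpoints of $\mathcal{S}$. Since $h'=2\eta$,
\[
\mathcal{I}=\frac1{(2\pi i)^2}\int_{\mathcal{S}}\Bigl(\frac1h\Bigl(\frac\phi h\Bigr)'\Bigr)'e(\omega)\,du,\qquad\Bigl(\frac1h\Bigl(\frac\phi h\Bigr)'\Bigr)'=\frac{\phi''}{h^2}-\frac{6\eta\phi'}{h^3}+\frac{12\eta^2\phi}{h^4}.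
\]
The substitution $v=|h(u)|$ gives $\eta^2\int_{\mathcal{S}}h^{-4}\,du\le\frac{|\eta|}2\int_D^\infty v^{-4}\,dv=|\eta|/(6D^3)$. With $\|\phi\|_\infty\le\|\phi'\|_1$ we get $4\pi^2|\mathcal{I}|\le\|\phi''\|_1D^{-2}+8\|\phi'\|_1|\eta|D^{-3}$.
\end{proof}

The numbers $\gamma_m$ are spaced by $1/q$. The bound $1/D$, the only one of \eqref{eq:int2} that survives for a sharp cutoff, gives terms of size $q/j$ for the $j$-th frequency away from $qx_1$, and their sum diverges logarithmically. The bound with $D^{-2}$ gives a convergent sum. This is the reason for smoothing.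

\begin{lemma}\label{lem:smooth}
Let $s$ be irrational, $x_1\in\mathbb{R}$, $q_i\le M<q_{i+1}$ and $A>0$. Let $\phi\in C^2(\mathbb{R})$ vanish outside an interval $\mathcal{S}$ of length at most $16M$, and let $|\phi|\le A$, $|\phi'|\le A/M$, $|\phi''|\le A/M^2$. Then
\[
\sum_{n\in\mathbb{Z}}\phi(n)e(x_1n+sn^2)\ll A\min\bigl(Mq_i^{-1/2},\,q_{i+1}^{1/2}\bigr).
\]
\end{lemma}

\begin{proof}
We may take $A=1$. Use \eqref{eq:poisson} with $q=q_i$. We have $\|\phi'\|_1\le16$, $\|\phi''\|_1\le16/M$, and $|\eta|\le1/(qq_{i+1})\le1/(qM)$ by \eqref{eq:cf}. So each $h_m$ varies by at most $2|\eta|\cdot16M\le32/q$ on $\mathcal{S}$. Fix $u_0\in\mathcal{S}$; the numbers $h_m(u_0)$, $m\in\mathbb{Z}$, form a progression with difference $-1/q$. At most $129$ values of $m$ have $|h_m(u_0)|\le64/q$, and for these \eqref{eq:int1} and \eqref{eq:cf} give $\mathcal{I}(m)\ll\min(M,\sqrt{qq_{i+1}})$. For the other $m$ we have $|h_m|\ge D_m:=\frac12|h_m(u_0)|>32/q$ on $\mathcal{S}$. Then $|\eta|/D_m\le q|\eta|\le1/M$, so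 \eqref{eq:int2} gives $\mathcal{I}(m)\ll1/(MD_m^2)$. Since $\sum_mD_m^{-2}\ll q^2\sum_{j\ge1}j^{-2}$, these terms add up to $O(q^2/M)$, and $q^2/M\le q\le\min(M,\sqrt{qq_{i+1}})$. Multiply by $q^{-1/2}$.
\end{proof}

\subsection{The converse of Lemma~\ref{lem:box}}

\begin{proposition}\label{prop:converse}
There is an absolute constant $C_2$ with the following property. For every regular $s$ there is $N_0(s)$ such that, if $N\ge N_0(s)$, $x_1\in\mathbb{R}$, $V\ge\frac12(\log N)^{1/6}$ and $|S(x_1,s;N)|>V\sqrt N$, then the convergent $a_r/q_r$ of $s$ with $q_r\le N<q_{r+1}$ satisfies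
\[
\Bigl|s-\frac{a_r}{q_r}\Bigr|\le\frac{C_2}{V^4q_r^2},\qquad\|q_rx_1\|\le\frac{C_2}{V^2}.
\]
\end{proposition}

\begin{proof}
We split the indicator function of $[1,N]$ into a smooth main part and dyadic pieces at both ends. The main part has ramps of length $R$. By \eqref{eq:poisson} and \eqref{eq:int2}, its distant frequencies contribute about $q_r^{-1/2}\cdot q_r^2/R$, which is harmless for $R=q_r$. The end pieces are then shorter than $q_r$, so they belong to earlier convergents, and Lemma~\ref{lem:smooth} bounds them by $\sqrt{q_{i+1}}$ with $i+1\le r$.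

\emph{Step 1: the decomposition.} Fix once and for all a nondecreasing $\chi\in C^\infty(\mathbb{R})$ with $\chi=0$ on $(-\infty,1]$ and $\chi=1$ on $[2,\infty)$, and let $w(u)=\chi(u)-\chi(u/2)$, which vanishes outside $[1,4]$. Let $N\ge16$,
\[
R=\min(q_r,N/8)\ge1,\qquad\Phi(u)=\chi\Bigl(\frac uR\Bigr)\chi\Bigl(\frac{N+1-u}R\Bigr),
\]
and let $j_0\ge1$ be the least integer with $2^{-j_0}R\le\frac12$. For an integer $v\ge1$ the sum $\sum_{j=1}^{j_0}w(2^jv/R)$ telescopes to $\chi(2^{j_0}v/R)-\chi(v/R)=1-\chi(v/R)$. Put $\chi_1=\chi(n/R)$ and $\chi_2=\chi((N+1-n)/R)$. If $\chi_1\ne1$ then $n<2R\le N/4$, and if $\chi_2\ne1$ then $n>N+1-2R>3N/4$. So $(1-\chi_1)(1-\chi_2)=0$, that is, $1=\chi_1\chi_2+(1-\chi_1)+(1-\chi_2)$. With $M_j=2^{-j}R$ we obtain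
\begin{equation}\label{eq:split}
S(x_1,s;N)=\sum_{n\in\mathbb{Z}}\Phi(n)e(x_1n+sn^2)+\sum_{j=1}^{j_0}\sum_{n\in\mathbb{Z}}\Bigl[w\Bigl(\frac n{M_j}\Bigr)+w\Bigl(\frac{N+1-n}{M_j}\Bigr)\Bigr]e(x_1n+sn^2).
\end{equation}
We may sum over all $n\in\mathbb{Z}$ because the weights vanish at the integers outside $[1,N]$: $\Phi$ vanishes outside $[R,N+1-R]$, and $w(u/M_j)$ vanishes outside $[M_j,4M_j]\subseteq(0,N/4]$.

\emph{Step 2: the end pieces.} By the choice of $j_0$ we have $M_{j_0}>\frac14$, so at most two $j$ have $M_j<1$; they contribute $O(1)$. If $M_j\ge1$, then $M_j\le q_r/2$, so $q_i\le M_j<q_{i+1}$ for some $i\le r-1$. The functions $w(u/M_j)$ and $w((N+1-u)/M_j)$ satisfy the hypotheses of Lemma~\ref{lem:smooth} with $M=M_j$ and an absolute $A$, so the $j$-th term is $O(\sqrt{q_{i+1}})$. At most $1+\log_2(q_{i+1}/q_i)$ of the numbers $M_j$ lie in $[q_i,q_{i+1})$. By \eqref{eq:regular} and $q_{i+2}\ge2q_i$, which makes $\sum_{i\le r}\sqrt{q_i}\ll\sqrt{q_r}$, the double sum in \eqref{eq:split}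 is
\[
\ll1+\sum_{i=0}^{r-1}\sqrt{q_{i+1}}\,\Bigl(1+\log\frac{q_{i+1}}{q_i}\Bigr)\ll_s\sqrt{q_r}\,\log\log N\le\sqrt N\log\log N .
\]

\emph{Step 3: the main part.} The two factors of $\Phi$ are nonconstant only on the disjoint intervals $[R,2R]$ and $[N+1-2R,N+1-R]$, and on each of them the other factor equals $1$. Hence $0\le\Phi\le1$, $|\Phi'|\ll1/R$, $|\Phi''|\ll1/R^2$, $\|\Phi'\|_1=2$ and $\|\Phi''\|_1\ll1/R$.

If $N<8q_r$, then $R=N/8$, Lemma~\ref{lem:smooth} applies to $\Phi$ with $M=N$ and $i=r$, and the main part is $\ll Nq_r^{-1/2}\le8\sqrt{q_r}\le8\sqrt N$. With Step~2, $|S(x_1,s;N)|\ll_s\sqrt N\log\log N$. This is less than $V\sqrt N$ for $N\ge N_0(s)$, because $V\ge\frac12(\log N)^{1/6}$. So under the hypothesis of the proposition $N\ge8q_r$.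

Now $R=q:=q_r$. Apply \eqref{eq:poisson} with $\phi=\Phi$ and $i=r$. By \eqref{eq:cf}, $|\eta|\le1/(qN)$, so $h_m$ varies by at most $2|\eta|(N+1)\le4/q$ on $[0,N+1]$, and $h_m(0)=\gamma_m$. If $|\gamma_m|>8/q$, then $|h_m|\ge D_m:=\frac12|\gamma_m|>4/q$ on $[0,N+1]$ and $|\eta|/D_m\le q|\eta|\le1/N\le1/q$, so \eqref{eq:int2} gives $\mathcal{I}(m)\ll1/(qD_m^2)$. These terms add up to $O(q)$ and contribute $O(\sqrt q)=O(\sqrt N)$ to \eqref{eq:poisson}. At most $17$ values of $m$ have $|\gamma_m|\le8/q$. Altogether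
\[
V\sqrt N<|S(x_1,s;N)|\le17\sqrt2\,q^{-1/2}\max_m|\mathcal{I}(m)|+O_s(\sqrt N\log\log N).
\]
For $N\ge N_0(s)$ the error term is at most $\frac12V\sqrt N$, so some $m$ satisfies
\begin{equation}\label{eq:bigI}
|\mathcal{I}(m)|\ge\frac1{50}V\sqrt{qN}.
\end{equation}

\emph{Step 4: reading off the box.} We compare \eqref{eq:bigI} with three upper bounds from Lemma~\ref{lem:int}. First, $|\mathcal{I}(m)|\le N+1-2R\le N$ gives $N\gg V^2q$: the sum runs over at least a multiple of $V^2$ periods. Second, $|\mathcal{I}(m)|\le4|\eta|^{-1/2}$ gives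
\[
|\eta|\ll\frac1{V^2qN}\ll\frac1{V^4q^2}.
\]
Third, let $D=\min_{[0,N+1]}|h_m|$. Either $D=0$ or $|\mathcal{I}(m)|\le2/D$; in both cases $D\ll1/(V\sqrt{qN})\ll1/(V^2q)$. Therefore
\[
|\gamma_m|=|h_m(0)|\le D+2|\eta|(N+1)\ll\frac1{V^2q},
\]
and $\|qx_1\|\le|qx_1-m|=q|\gamma_m|\ll V^{-2}$. All constants in this step are absolute.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:main}(C)}\label{sub:BC}
Implied constants now depend on $J$ and $f$ again. Replace $\Psi(x)$ by $\min(\Psi(x),x)$. The new function is nondecreasing, the claim becomes stronger, and the series still converges since $\min(\Psi(l),l)^{-6}\le\Psi(l)^{-6}+l^{-6}$. So we may assume $\Psi(x)\le x$; this keeps the arcs below long enough for Lemma~\ref{lem:equi}. By monotonicity $\frac l2\Psi(l)^{-6}\le\sum_{l/2<j\le l}\Psi(j)^{-6}\to0$, so $\Psi(l)\ge l^{1/6}$ for large integers $l$, and $\Psi(x)\ge\lfloor x\rfloor^{1/6}\ge\frac12x^{1/6}$ for large real $x$.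

For $k\ge2$ put $V_k=\Psi(k\log2)$, so that $V_k\le k$ and $V_k\to\infty$. Let $F_k$ be the set of $s\in J$ for which there are integers $q\in[2^k,2^{k+1})$ and $a$ with $\gcd(a,q)=1$ and
\[
\Bigl|s-\frac aq\Bigr|\le\frac{C_2}{V_k^4q^2},\qquad\|qf(s)\|\le\frac{C_2}{V_k^2}.
\]
Let $s\in J$ be regular, and suppose that $|S(f(s),s;N)|>\Psi(\log N)\sqrt N$ for infinitely many $N$. For large such $N$, Proposition~\ref{prop:converse} applies with $x_1=f(s)$ and $V=\Psi(\log N)$. If $2^k\le q_r<2^{k+1}$, then $V\ge\Psi(\log q_r)\ge V_k$, so $s\in F_k$. As $N\to\infty$ we have $q_r\to\infty$ and $k\to\infty$. So $s$ lies in infinitely many $F_k$, and it suffices to show that the set of such $s$ is null.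

Let $J_0$ be a compact interval in the interior of $J$, let $k$ be large in terms of $J_0$, and let $s\in F_k\cap J_0$ with associated pair $(a,q)$. Then $a/q\in J$, and
\[
|qf(s)-qf(a/q)|\le\frac{LC_2}{V_k^4q}\le\frac{C_2}{V_k^2},\qquad\text{so}\qquad\Bigl\|qf\Bigl(\frac aq\Bigr)\Bigr\|\le\frac{2C_2}{V_k^2}.
\]
By Lemma~\ref{lem:equi} with $I=J$ and an arc of length $4C_2V_k^{-2}$, the number of such pairs is
\[
\ll\sum_{2^k\le q<2^{k+1}}\bigl(qV_k^{-2}+q^{3/4}\bigr)\ll4^kV_k^{-2}+2^{7k/4}\ll4^kV_k^{-2},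
\]
where the last step uses $V_k^2\le k^2\ll2^{k/4}$. Each pair accounts for an interval of length at most $2C_2V_k^{-4}4^{-k}$. Hence $|F_k\cap J_0|\ll V_k^{-6}$, the upper bound that matches Lemma~\ref{lem:E}(b). Since $2\log2>1$, each integer $l\ge1$ equals $\lfloor k\log2\rfloor$ for at most two values of $k$, so
\[
\sum_{k\ge2}V_k^{-6}\le\sum_{k\ge2}\Psi(\lfloor k\log2\rfloor)^{-6}\le2\sum_{l\ge1}\Psi(l)^{-6}<\infty .
\]
By the Borel--Cantelli lemma, a.e.\ $s\in J_0$ lies in only finitely many $F_k$. The interior of $J$ is a countable union of such intervals $J_0$, and a.e.\ $s\in J$ is regular. This proves (C), and with it Proposition~\ref{prop:main} and Theorem~\ref{thm:law}. \qed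

\begin{thebibliography}{9}

\bibitem{CS}
Changhao Chen, Igor E. Shparlinski, \emph{Small values of Weyl sums}, arXiv:1907.03101 (2019).

\bibitem{Tit}
Titchmarsh, \emph{Zeta-function}.

\end{thebibliography}
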